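# Convergence of the value of a min-max game with random cookies on a tree

## 1. Leaf values only: iterating one scalar map

Fix an integer $d\ge 2$. A token starts at the root of the infinite $d$-ary tree. Two players alternately move it to a child of its current vertex, player 1 first, and the play stops at level $2n$, after $n$ moves by each. The vertices at level $2n$ carry i.i.d. integer values with the law of a random variable $L$, $\mathbb E|L|<\infty$, and both players see all of them. Player 2 pays player 1 the value reached. Let $V_n$ be the value of this game, computed by backward induction: a maximum over the $d$ children at player 1's vertices, a minimum at player 2's. Does $V_n$ converge in distribution as $n\to\infty$?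

Put
$$f(x)=x^d,\qquad g(y)=1-(1-y)^d,\qquad a^n_k=P(V_n\ge k)\quad(k\in\mathbb Z).$$
A minimum of $d$ independent copies is $\ge k$ exactly when all are, and a maximum is $\ge k$ unless all fail. So
$$a^{n+1}_k=s(a^n_k),\qquad s=g\circ f .$$
Each $k$ evolves on its own, by one increasing scalar map. Write $H_k=\mathbf 1_{k\le 0}$, and let $\|\cdot\|$ be the norm of $\ell^2(\mathbb Z)$.

**Proposition 1.1.** In the game with leaf values only, $V_n$ converges in distribution to a proper random variable, and $\sum_n\|a^{n+1}-a^n\|<\infty$.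

**Proof.** The map $s$ is continuous and increasing on $[0,1]$, with $s(0)=0$, $s(1)=1$. If $s(x)\ge x$, applying $s$ repeatedly gives $x\le s(x)\le s(s(x))\le\dots$; if $s(x)\le x$ the inequalities reverse. So every orbit is monotone and converges to a fixed point of $s$. Hence $a^n_k\to a^\infty_k$ for every $k$, and $a^\infty$ is nonincreasing in $k$.

Near the end points we have $s(x)\le d\,x^d<x$ if $0<x<d^{-1/(d-1)}$, and $1-s(x)=(1-x^d)^d\le d^d(1-x)^d<1-x$ if $0<1-x<d^{-d/(d-1)}$. So orbits that start close to $0$ tend to $0$, and those that start close to $1$ tend to $1$. As $a^0_k\to0$ for $k\to+\infty$ and $a^0_k\to1$ for $k\to-\infty$, we get $a^\infty_k=H_k$ for all but finitely many $k$. So $a^\infty$ is the tail function of a proper random variable.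

Finally $\sum_{k\ge1}a^0_k+\sum_{k\le0}(1-a^0_k)=\mathbb E L^++\mathbb E L^-<\infty$, so $a^0-H\in\ell^1$ and $a^\infty-a^0\in\ell^1$. Monotone orbits telescope:
$$\sum_n\|a^{n+1}-a^n\|\le\sum_n\sum_k|a^{n+1}_k-a^n_k|=\sum_k|a^\infty_k-a^0_k|<\infty.\qquad\square$$

For $d=2$ we have $s(x)=1-(1-x^2)^2=2x^2-x^4$ and $s(x)-x=x(1-x)(x^2+x-1)$, so the only interior fixed point is $x_*=\frac{\sqrt5-1}2$. With $L\in\{0,1\}$ and $P(L=1)=p$, the probability $P(V_n=1)$ tends to $0$ if $p<x_*$, tends to $1$ if $p>x_*$, and does not move if $p=x_*$.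

There is a second way to see the monotonicity, which we shall need. Let
$$h(a)=\int_0^a\big(f(t)-g^{-1}(t)\big)\,dt .$$
Since $g$ is increasing, $h'(t)>0$ exactly when $s(t)>t$. If $x<s(x)$, there is no fixed point $t$ in $(x,s(x))$, because it would give $s(x)\le s(t)=t<s(x)$. So $s(t)>t$ on $[x,s(x))$, and $h$ increases from $x$ to $s(x)$. The case $x>s(x)$ is symmetric. The iteration climbs $h$.

Now put independent random numbers on the edges as well and pay out the sum along the path. What changes?

## 2. Cookies on the edges: a coupled recursion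

On each edge of the tree put an independent cookie, uniform on $\{-1,1\}$, visible to both players. The leaf values are $0$, and the payoff is the sum of the $2n$ cookies on the path. Let $V_n$ be the value; it is always an even integer. This is the game of Omer Angel, Gourab Ray and Yinon Spinka, "A noisy min-max game on trees", arXiv:2605.11539 (2026). The following is known.

1. For every $d\ge2$ the sequence $(V_n)$ is tight, and $\sup_nP(|V_n|\ge2k)\le e^{-cd^k}$ for some $c>0$ and all sufficiently large $k$.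
2. For every $d\ge3$, $V_n$ converges in distribution.

The question is what happens on the binary tree.

**Theorem 1.** For $d=2$ and i.i.d. uniform $\pm1$ cookies, $V_n$ converges in distribution as $n\to\infty$.

We shall prove a version for all $d\ge2$ at once, without using facts 1 and 2.

**Theorem 2.** Let $d\ge2$ and let $\mu$ be a probability measure on $\mathbb Z$ supported in $[-R,R]$, $1\le R<\infty$. All cookies are independent. Cookies on edges chosen by player 2 have law $\mu$, and cookies on edges chosen by player 1 have the reflected law (the law of $-Y$, $Y\sim\mu$). The vertices at level $2n$ carry i.i.d. integer leaf values with the law of $L$, $\mathbb E|L|<\infty$, independent of the cookies; the payoff is the cookie sum plus the leaf value reached. Let $V_n$ be the value and $a^n_k=P(V_n\ge k)$.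

* (i) $V_n$ converges in distribution (hence in total variation) to a proper random variable $V_\infty$; moreover $\sum_n\|a^{n+1}-a^n\|<\infty$.
* (ii) There is $\gamma>0$ with $\sum_{m\ge n}\|a^{m+1}-a^m\|=O(n^{-\gamma})$.
* (iii) If $L$ is bounded, there is $K$ with $\sup_nP(V_n\ge K+2Rj)\le e^{-d^j}$ and $\sup_nP(V_n<-K-2Rj)\le e^{-d^j}$ for all $j\ge0$. Also $\sum_k|P(V_n\ge k)-P(V_\infty\ge k)|=O(n^{-\gamma'})$ for some $\gamma'>0$.

Theorem 1 is the case $d=2$, $\mu=\frac12(\delta_{-1}+\delta_1)$, $R=1$, $L=0$. Section 1 is the case $\mu=\delta_0$. Any i.i.d. symmetric bounded integer cookies are covered. Some relation between the two players' cookie laws is needed: adding a constant $c\ne0$ to every cookie shifts $V_n$ by $2nc$.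

**The recursion.** The purpose of this step is to replace the game by a dynamical system on sequences. Put
$$(Aa)_k=\sum_j\mu(j)a_{k-j},\qquad (A^*b)_k=\sum_j\mu(j)b_{k+j}.$$
Scalar functions act coordinatewise. Looking at the first two moves,
$$V_0=L,\qquad V_{n+1}=\max_{i\le d}(X_i+W_i),\qquad W_i=\min_{j\le d}\big(Y_{ij}+V_n^{(ij)}\big),$$
with all $X_i,Y_{ij},V^{(ij)}_n$ independent, $Y_{ij}\sim\mu$, $-X_i\sim\mu$. Now $P(Y+V_n\ge k)=(Aa^n)_k$, so $P(W\ge k)=f((Aa^n)_k)$. Next, with $X=-Y$, we have $P(X+W\ge k)=P(W\ge k+Y)=\sum_j\mu(j)P(W\ge k+j)$. Finally the maximum applies $g$. Hence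
$$b^n:=f(Aa^n),\qquad y^n:=A^*b^n,\qquad a^{n+1}=g(y^n),\tag{2.1}$$
where $b^n_k=P(W\ge k)$ and $y^n_k=P(X+W\ge k)$. All three sequences are nonincreasing in $k$ with values in $[0,1]$. In the variable $y$,
$$y^{n+1}=S(y^n),\qquad S(y):=A^*f\big(Ag(y)\big).\tag{2.2}$$

**The space.** We record where these sequences live. $A$ and $A^*$ are averages of translations, so they have norm $\le1$ on $\ell^1$ and $\ell^2$, and $\sum_kb_k(Au)_k=\sum_k(A^*b)_ku_k$ if $b$ is bounded and $u\in\ell^1$. Since $(AH)_k=\mu([k,\infty))$ and $(A^*H)_k=\mu((-\infty,-k])$, the sequences $AH-H$ and $A^*H-H$ are finitely supported. Let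
$$\mathcal D=\{a\in[0,1]^{\mathbb Z}:\ a-H\in\ell^1\}.$$
We saw in Section 1 that $a^0\in\mathcal D$. If $a\in\mathcal D$ then $Aa-H=A(a-H)+(AH-H)\in\ell^1$, and similarly for $A^*$. Since $f,g$ fix $0$ and $1$ and are $d$-Lipschitz on $[0,1]$, they map $\mathcal D$ to $\mathcal D$. So all $a^n,b^n,y^n$ lie in $\mathcal D$.

**The first value by hand.** Take Theorem 1's data, so $(Aa)_k=(A^*a)_k=\frac12(a_{k-1}+a_{k+1})$ and $a^0=H$. Then $b^0_k=1$ for $k\le-1$, $b^0_0=b^0_1=\frac14$, and $b^0_k=0$ for $k\ge2$. Next $y^0_k=1$ for $k\le-2$, $y^0_{-1}=y^0_0=\frac58$, $y^0_1=y^0_2=\frac18$, and $y^0_k=0$ for $k\ge3$. So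
$$a^1_{-1}=a^1_0=1-\tfrac9{64}=\tfrac{55}{64},\qquad a^1_1=a^1_2=1-\tfrac{49}{64}=\tfrac{15}{64},$$
that is, $V_1=2,0,-2$ with probabilities $\frac{15}{64},\frac{40}{64},\frac{9}{64}$.

**Where the easy argument stops.** The map $a\mapsto g(A^*f(Aa))$ still preserves the coordinatewise order. In Section 1 this gave monotone orbits because any two numbers are comparable. Sequences need not be: here $a^1_0<a^0_0=1$ while $a^1_1>a^0_1=0$. So $a^0$ and $a^1$ are not ordered, and the monotone argument breaks at its first line.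

The other standard tool, contraction, is also blocked. The recursion commutes with translations: replacing $L$ by $L-1$ replaces $a^n$ by its shift $a^n_{\cdot+1}$. The two orbits stay at $\ell^1$ distance $\sum_k(a^n_k-a^n_{k+1})=1$ for every $n$. So the map is not a contraction in $\ell^1$, and there is no preferred location to which it could contract.

What survives is the other description in Section 1: the iteration climbs a function.

## 3. Alternating maximization of an energy

The maps $f$ and $g$ are increasing, so their inverses are derivatives of convex functions, and the two linear maps in (2.1) are adjoint to each other. This is what an alternating maximization looks like. On $[0,1]$ put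
$$\Phi(b)=\int_0^bt^{1/d}dt=\tfrac d{d+1}b^{1+1/d},\quad \Psi(a)=\int_0^ag^{-1}=\int_0^a\big(1-(1-t)^{1/d}\big)dt,\quad Q(x)=\int_0^xf=\tfrac{x^{d+1}}{d+1}.$$
Then $\Phi(1)=\frac d{d+1}$ and $\Psi(1)=Q(1)=\frac1{d+1}$. For $a,b\in\mathcal D$ let
$$\mathcal E(a,b)=\sum_k\big[b_k(Aa)_k-\Phi(b_k)-\Psi(a_k)\big].$$
The function $(b,x,a)\mapsto bx-\Phi(b)-\Psi(a)$ is Lipschitz on $[0,1]^3$ and vanishes at $(0,0,0)$ and $(1,1,1)$. As $a,Aa,b$ differ from $H$ by $\ell^1$ sequences, the sum converges absolutely.

For fixed $a$ the derivative in $b_k$ is $(Aa)_k-b_k^{1/d}$, which vanishes at $b=f(Aa)$. For fixed $b$ the derivative in $a_k$ is $(A^*b)_k-g^{-1}(a_k)$, which vanishes at $a=g(A^*b)$. So (2.1) maximizes $\mathcal E$ alternately in $b$ and in $a$. Here is the quantitative form.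

**Step 1: updating $b$.** The aim is a quadratic gain. Let $b=f(Aa)$ and $\tilde b\in\mathcal D$. Since $\Phi'(b_k)=(Aa)_k$,
$$\mathcal E(a,b)-\mathcal E(a,\tilde b)=\sum_k\big[\Phi(\tilde b_k)-\Phi(b_k)-\Phi'(b_k)(\tilde b_k-b_k)\big]\ge\tfrac1{2d}\|\tilde b-b\|^2.\tag{3.1}$$
For the inequality: $\Phi\in C^1[0,1]$ and $\Phi''(t)=\frac1dt^{1/d-1}\ge\frac1d$ on $(0,1]$, so $\Phi(t)-\frac{t^2}{2d}$ is convex and $C^1$ on $[0,1]$, and it lies above its tangents.

**Step 2: updating $a$.** Here no loss is enough. Let $a'=g(A^*b)$, so $\Psi'(a'_k)=(A^*b)_k$. Since $a'-a\in\ell^1$ and $b$ is bounded, adjointness gives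
$$\mathcal E(a',b)-\mathcal E(a,b)=\sum_k\big[\Psi(a_k)-\Psi(a'_k)-\Psi'(a'_k)(a_k-a'_k)\big]\ge0,\tag{3.2}$$
because $\Psi$ is convex.

**Step 3: one full round.** We eliminate $b$. Since $xf(x)-\Phi(f(x))=x^{d+1}-\frac d{d+1}x^{d+1}=Q(x)$,
$$J(a):=\mathcal E\big(a,f(Aa)\big)=\sum_k\big[Q((Aa)_k)-\Psi(a_k)\big].$$
For $\mu=\delta_0$ this is $\sum_kh(a_k)$, with $h=Q-\Psi$ as in Section 1. By (3.2) and (3.1),
$$\mathcal E(a^n,b^n)\le\mathcal E(a^{n+1},b^n)\le\mathcal E(a^{n+1},b^{n+1})-\tfrac1{2d}\|b^{n+1}-b^n\|^2 .$$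
As $\|A^*\|\le1$,
$$J(a^{n+1})-J(a^n)\ \ge\ \tfrac1{2d}\|b^{n+1}-b^n\|^2\ \ge\ \tfrac1{2d}\delta_n^2,\qquad \delta_n:=\|y^{n+1}-y^n\|.\tag{3.3}$$

**Step 4: the energy is bounded above.** This makes (3.3) summable. $Q$ is convex and $(Aa)_k$ is an average, so $Q((Aa)_k)\le(AQ(a))_k$ by Jensen. For $a\in\mathcal D$ write $Q(a)=Q(1)H+c$ with $c\in\ell^1$. Since $\sum_k(Ac-c)_k=0$,
$$\sum_k\big(AQ(a)-Q(a)\big)_k=Q(1)\sum_k(AH-H)_k=:C_0 .$$
The function $h$ is Lipschitz on $[0,1]$ with $h(0)=h(1)=0$, so $\sum_kh(a_k)$ converges absolutely for $a\in\mathcal D$, and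
$$J(a)\le C_0+\sum_kh(a_k)\qquad(a\in\mathcal D).\tag{3.4}$$
We shall see in Lemma 4.1 that $h<0$ on $(0,1)$. So $J\le C_0$.

In the setting of Theorem 1, $C_0=\frac13\sum_k(AH-H)_k=\frac13(-\frac12+\frac12)=0$. Only $k=0,1$ contribute to $J(H)$, so $J(a^0)=2\,Q(\frac12)-\Psi(1)=\frac1{12}-\frac13=-\frac14$, and the values of $a^1$ above give $J(a^1)\approx-0.172$.

**What the energy does not give.** From (3.3) and $J\le C_0$ we get $\sum_n\delta_n^2<\infty$, so $\delta_n\to0$. This is not convergence. Steps with $\delta_n$ of size $1/n$ are square-summable and have infinite total length. Moreover $J$ is translation invariant, so it says nothing about where the profile sits. We need $\sum_n\delta_n<\infty$. For this we first show that the profile, after recentering, stays in a compact set, and then that near its limit points the energy gap is controlled by a power of the step size.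

## 4. Confinement up to translation

**Lemma 4.1.** $h<0$ on $(0,1)$, and for some $c>0$: $|h(a)|\ge ca^2$ on $[0,\frac12]$ and $|h(a)|\ge c(1-a)^{1+1/d}$ on $[\frac12,1]$.

For $d=2$ this can be read off. With $\sigma=\sqrt{1-a}$, formula (4.1) below gives $3h=-\sigma^3(2-3\sigma+\sigma^3)=-\sigma^3(1-\sigma)^2(2+\sigma)$.

**Proof.** Let $r=1-a$. Integration gives $(d+1)\Psi(a)=(d+1)a-d+d\,r^{1+1/d}$, and
$$a^{d+1}-(d+1)a+d=d(1-a)-(a-a^{d+1})=(1-a)\Big(d-\sum_{i=1}^da^i\Big).$$
So
$$(d+1)h(a)=r\Big[\sum_{i=1}^d(1-a^i)-d\,r^{1/d}\Big].\tag{4.1}$$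
Let $q(a)=\frac1d(1-a)^{-1/d}\sum_{i=1}^d(1-a^i)$. Then $q(0)=1$, and $h<0$ at $a\in(0,1)$ iff $q(a)<1$. We show that $q$ decreases. Taking the logarithmic derivative, $q'(a)<0$ iff
$$\sum_{i=1}^d(1-a^i)<d(1-a)\sum_{i=1}^dia^{i-1}.$$
Write both sides in terms of $a^j-a^{j+1}>0$. On the left, $1-a^i=\sum_{j<i}(a^j-a^{j+1})$, so the left side is $\sum_{j=0}^{d-1}(d-j)(a^j-a^{j+1})$. The right side is $\sum_{j=0}^{d-1}d(j+1)(a^j-a^{j+1})$. We have $d(j+1)\ge d-j$, strictly for $j=1\le d-1$. So $q'<0$ on $(0,1)$, and $q<1$, $h<0$ there.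

For the rates: as $a\to0$, $Q(a)=O(a^{d+1})=O(a^3)$ and $\Psi'(t)=1-(1-t)^{1/d}\sim t/d$, so $h(a)/a^2\to-\frac1{2d}$. As $r\to0$, $\sum_i(1-a^i)=O(r)$ and $d\ge2$, so (4.1) gives $h(a)/r^{1+1/d}\to-\frac d{d+1}$. The two quotients extend to continuous functions without zeros on $[0,\frac12]$ and $[\frac12,1]$ respectively, and so are bounded away from $0$. $\square$

**Lemma 4.2.** With $M=C_0-J(a^0)$, we have $J(a^n)\le C_0$ and $\sum_k|h(a^n_k)|\le M$ for all $n\ge0$.

**Proof.** By (3.3), (3.4) and $h\le0$: $J(a^0)\le J(a^n)\le C_0-\sum_k|h(a^n_k)|$. $\square$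

So the total cost of coordinates away from $0$ and $1$ is bounded, uniformly in $n$. Since $a^n$ is nonincreasing in $k$, this limits the width of its transition from $1$ to $0$. Let
$$m_n=\max\{k:a^n_k\ge\tfrac12\},\qquad z^n_k:=y^n_{k+m_n}.$$
The maximum exists because $a^n\in\mathcal D$.

**Lemma 4.3.** There is $w\in\ell^2(\mathbb Z)$ with $|z^n_k-H_k|\le w_k$ for all $n,k$. Hence $\{z^n-H\}$ is precompact in $\ell^2$.

**Proof.** Write $m=m_n$, $a=a^n$, and so on; constants do not depend on $n$. For $j\ge1$ the numbers $a_{m+1},\dots,a_{m+j}$ are below $\frac12$ and at least $a_{m+j}$, so $jc\,a_{m+j}^2\le M$ and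
$$a_{m+j}\le Cj^{-1/2}.$$
For $j\ge0$ the numbers $1-a_{m},\dots,1-a_{m-j}$ are at most $\frac12$ and at least $1-a_{m-j}$, so $(j+1)c(1-a_{m-j})^{1+1/d}\le M$ and
$$1-a_{m-j}\le C(j+1)^{-d/(d+1)}\le C(j+1)^{-2/3}.$$
The first bound is not square-summable. But $y$ is smaller than $a$ on the right, because of the power $f$. Since $A,A^*$ have range $R$ and everything is nonincreasing, for $j>2R$
$$y_{m+j}\le b_{m+j-R}\le(a_{m+j-2R})^d\le C(j-2R)^{-d/2}\le C(j-2R)^{-1},$$
$$1-y_{m-j}\le1-b_{m-j+R}\le1-(a_{m-j+2R})^d\le d(1-a_{m-j+2R})\le C(j-2R+1)^{-2/3}.$$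
Let $w_k=1$ for $|k|\le2R$ and let $w_{\pm j}$, $j>2R$, be these two bounds. As $\sum j^{-2}$ and $\sum j^{-4/3}$ converge, $w\in\ell^2$. The set $\{\zeta:|\zeta_k|\le w_k\ \forall k\}$ is compact in $\ell^2$: any sequence in it has a coordinatewise convergent subsequence, and that converges in $\ell^2$ by dominated convergence. $\square$

## 5. In the variable $y$ the energy is a polynomial

We want to use analyticity of the energy near a limit profile. In the variable $a$ there are two obstructions. The function $\Psi$ contains $(1-a)^{1+1/d}$, which is not analytic at $a=1$, where infinitely many coordinates accumulate; and our bound on $a$ on the right is not in $\ell^2$. Both disappear if we substitute $a=g(y)$. Put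
$$\hat\Psi(y)=\int_0^yt\,g'(t)\,dt .$$
For $y\in[0,1]$ we have $\hat\Psi(y)=\Psi(g(y))$, since the derivative of the right side is $g^{-1}(g(y))g'(y)=yg'(y)$. From now on $f,g,Q,\hat\Psi$ are regarded as polynomials on $\mathbb R$. For $y\in H+\ell^2$ set
$$I(y)=\sum_kt_k,\qquad t_k=Q\big((Ag(y))_k\big)-\hat\Psi(y_k).$$
For $d=2$: $g(y)=2y-y^2$, and $t_k=\frac13\big((A(2y-y^2))_k\big)^3-y_k^2+\frac23y_k^3$.

**Definition.** A continuous polynomial between normed spaces is a finite sum of maps $\eta\mapsto B_m(\eta,\dots,\eta)$, where $B_m$ is a bounded $m$-linear map and $B_0$ is a constant. Such maps are real-analytic and, on bounded sets, Lipschitz; compositions are again continuous polynomials. For example, $\eta\mapsto\sum_k\eta_k^2$ is one on $\ell^2$, and so is the coordinatewise power $\eta\mapsto\eta^m$ ($m\ge1$) from $\ell^2$ to $\ell^2$, because $|\eta_k|\le\|\eta\|$. But $\sum_k\eta_k$ is not even defined on $\ell^2$. So in $I$ we have to see that linear terms do not occur far out.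

**Lemma 5.1.**

* (a) $S$ maps $H+\ell^2$ into itself, and $\eta\mapsto S(H+\eta)-H$ is a continuous polynomial $\ell^2\to\ell^2$.
* (b) The sum defining $I$ converges absolutely, and $\eta\mapsto I(H+\eta)$ is a continuous polynomial $\ell^2\to\mathbb R$.
* (c) $DI(y)[\eta]=\sum_kg'(y_k)\,\eta_k\,(S(y)-y)_k$.
* (d) $S$ commutes with translations, $I$ is translation invariant, and $I(y^n)=J(a^{n+1})$.

**Proof of (a).** As $g(0)=0$ and $g(1)=1$, $g(H_k+\eta_k)-H_k$ is a polynomial in $\eta_k$ without constant term, whose coefficients depend only on $H_k\in\{0,1\}$. So $\eta\mapsto g(H+\eta)-H$ is a continuous polynomial on $\ell^2$. The same holds for $f$. For the linear maps, $A(H+u)-H=Au+(AH-H)$ with $AH-H\in\ell^2$, and likewise for $A^*$. Compose the four maps.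

**Proof of (b).** The purpose is to check the degrees in the two tails. Let $y=H+\eta$; $t_k$ is a polynomial in the $\eta_j$ with $|j-k|\le R$.

If $k>R$, all $H_j$ involved are $0$. Since $g$ has no constant term, $Q((Ag(\eta))_k)$ has only monomials of degree $\ge d+1$; and $\hat\Psi(\eta_k)$ has only degrees $\ge2$.

If $k<-R$, all $H_j$ involved are $1$, and $g(1+\eta_j)=1-(-\eta_j)^d$. So the first term is $Q\big(1-(A(-\eta)^d)_k\big)$, with constant term $Q(1)$ and all other monomials of degree $\ge d\ge2$. For the second, $g'(1+t)=d(-t)^{d-1}$ gives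
$$\hat\Psi(1+\eta_k)-\hat\Psi(1)=\int_0^{\eta_k}(1+t)\,d(-t)^{d-1}\,dt,$$
again with degrees $\ge d\ge2$. The constant term of $t_k$ is $Q(1)-\hat\Psi(1)=Q(1)-\Psi(1)=0$.

In each of the two tails the polynomial is the same for all $k$, up to translation. For $m\ge2$,
$$\sum_k\prod_{i=1}^m\big|u^{(i)}_{k+j_i}\big|\le\prod_{i=1}^m\|u^{(i)}\|,$$
by bounding $m-2$ factors by their suprema and using Cauchy–Schwarz on the other two. So the sum over $k>R$, and the sum over $k<-R$, is a finite sum of bounded homogeneous polynomials, absolutely convergent. The finitely many $k$ with $|k|\le R$ contribute polynomials in finitely many coordinates.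

**Proof of (c).** For finitely supported $\eta$ only finitely many $t_k$ vary, so we may differentiate termwise. With adjointness,
$$DI(y)[\eta]=\sum_kf\big((Ag(y))_k\big)\big(A(g'(y)\eta)\big)_k-\sum_ky_kg'(y_k)\eta_k=\sum_kg'(y_k)\eta_k\,(S(y)-y)_k.$$
Both ends are continuous in $\eta\in\ell^2$, because $S(y)-y\in\ell^2$ and $g'(y)$ is bounded. Finitely supported $\eta$ are dense.

**Proof of (d).** Translations map $H+\ell^2$ to itself and commute with $A$, $A^*$ and coordinatewise maps; and $I$ is an absolutely convergent sum over all of $\mathbb Z$. Since $y^n\in\mathcal D\subset H+\ell^2$ has values in $[0,1]$ and $g(y^n)=a^{n+1}$, we get $I(y^n)=\sum_k[Q((Aa^{n+1})_k)-\Psi(a^{n+1}_k)]=J(a^{n+1})$. $\square$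

By (c), on each bounded subset of $H+\ell^2$ there is a constant $C$ with
$$\|DI(y)\|\le C\|S(y)-y\|.\tag{5.1}$$

**Lemma 5.2.** If $p\in H+\ell^2$, then $DS(p)$ is a compact operator on $\ell^2$.

Recall that a diagonal operator on $\ell^2$ is compact iff its entries tend to $0$. By the chain rule
$$DS(p)=A^*\,\mathsf F\,A\,\mathsf G,\qquad \mathsf F=\mathrm{diag}\,f'\big((Ag(p))_k\big),\quad \mathsf G=\mathrm{diag}\,g'(p_k).$$
Neither diagonal factor is compact alone: $\mathsf F_k\to f'(1)=d$ on the left and $\mathsf G_k\to g'(0)=d$ on the right. But $\mathsf F$ takes care of the right end and $\mathsf G$ of the left end.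

**Proof.** Both factors are bounded. Since $d\ge2$, $f'(0)=0=g'(1)$. As $p_k\to0$ for $k\to+\infty$ and $p_k\to1$ for $k\to-\infty$, we have $\mathsf F_k\to0$ as $k\to+\infty$ and $\mathsf G_k\to0$ as $k\to-\infty$. Let $P_N$ be the projection onto the coordinates $|k|\le N$. In rows $k>N$ of $\mathsf FA\mathsf G$ use that $\mathsf F$ is small. Rows $k<-N$ only see columns $j\le k+R<-N+R$, where $\mathsf G$ is small. So
$$\|(1-P_N)\mathsf FA\mathsf G\|\le\sup_{k>N}|\mathsf F_k|\,\|\mathsf G\|+\|\mathsf F\|\sup_{j<-N+R}|\mathsf G_j|\longrightarrow0 .$$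
Thus $\mathsf FA\mathsf G$ is a norm limit of the finite-rank operators $P_N\mathsf FA\mathsf G$, hence compact, and so is $DS(p)$. $\square$

## 6. A Łojasiewicz inequality at fixed points of $S$

We need the following classical theorem (Łojasiewicz, *Ensembles semi-analytiques*, IHES 1965; Bierstone–Milman, *Semianalytic and subanalytic sets*, Publ. IHES 1988).

**Łojasiewicz's gradient inequality.** If $\Gamma$ is real-analytic near $0\in\mathbb R^N$, there are $\theta\in(0,\frac12]$ and $C<\infty$ with $|\Gamma(\kappa)-\Gamma(0)|^{1-\theta}\le C|\nabla\Gamma(\kappa)|$ for all $\kappa$ near $0$.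

For example, $\Gamma(x)=x^m$ with $m\ge2$ satisfies it with $\theta=\frac1m$: $|\Gamma|^{1-1/m}=|x|^{m-1}=\frac1m|\Gamma'|$. Analyticity matters: for $\Gamma(x)=e^{-1/x^2}$ we have $\Gamma'=2x^{-3}\Gamma$, and for every $\theta>0$, $\Gamma^{1-\theta}/\Gamma'=\frac12x^3\Gamma^{-\theta}\to\infty$ as $x\downarrow0$.

The theorem is finite-dimensional and our $I$ lives on $\ell^2$. The compactness of $DS(p)$ allows a reduction to finitely many directions. We use two further textbook facts. First, for a compact operator $T$ the operator $\mathrm{Id}-T$ is Fredholm of index $0$: its kernel is finite-dimensional, its range is closed, and the codimension of the range equals the dimension of the kernel; adding a finite-rank operator preserves this. Second, the analytic inverse function theorem in Banach spaces (e.g. Deimling, *Nonlinear Functional Analysis*, §15).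

**Lemma 6.1.** Let $p\in H+\ell^2$ with $S(p)=p$. There are a neighborhood $O$ of $p$ in $H+\ell^2$, $C<\infty$ and $\theta\in(0,\frac12]$ with
$$|I(y)-I(p)|^{1-\theta}\le C\|S(y)-y\|\qquad(y\in O).$$

**Step 1: make the linearization invertible.** The operator $\mathcal M=\mathrm{Id}-DS(p)$ may have a kernel; we repair it by a finite-rank term. By Lemma 5.2, $\mathcal M$ is Fredholm of index $0$. Let $\mathcal K=\ker\mathcal M$ and let $\mathcal C$ be a complement of $\operatorname{ran}\mathcal M$, so $\dim\mathcal C=\dim\mathcal K<\infty$. Let $\Pi:\ell^2\to\mathcal C$ be the orthogonal projection onto $\mathcal K$ followed by an isomorphism $\mathcal K\to\mathcal C$. If $\mathcal M\eta+\Pi\eta=0$, then $\mathcal M\eta=0$ and $\Pi\eta=0$, as $\operatorname{ran}\mathcal M\cap\mathcal C=\{0\}$. The first gives $\eta\in\mathcal K$, and then the second gives $\eta=0$. So $\mathcal M+\Pi$ is injective and Fredholm of index $0$, hence invertible.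

**Step 2: a finite-dimensional analytic function.** Its critical behavior will stand for that of $I$. Let
$$N(\eta)=(p+\eta)-S(p+\eta)+\Pi\eta .$$
By Lemma 5.1(a) this is a continuous polynomial on $\ell^2$, with $N(0)=0$ and $DN(0)=\mathcal M+\Pi$ invertible. So $N$ has a local real-analytic inverse $\psi$, defined and Lipschitz with bounded derivative on a ball $B_\rho$ about $0$, with $\psi(0)=0$. Let
$$\Gamma(\kappa)=I(p+\psi(\kappa)),\qquad\kappa\in\mathcal C\cap B_\rho .$$
This is a real-analytic function of finitely many variables with $\Gamma(0)=I(p)$.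

**Step 3: compare $I(y)$ with $\Gamma$.** We show that both errors are controlled by the residual of $y$. Let $\eta$ be small and
$$y=p+\eta,\qquad r=y-S(y),\qquad\kappa=\Pi\eta,\qquad\hat\eta=\psi(\kappa).$$
Here $r$ and $\kappa$ are small too, since $S$ is continuous and $S(p)=p$. By definition $N(\eta)=\kappa+r$, so $\eta=\psi(\kappa+r)$, and the Lipschitz bound gives
$$\|\eta-\hat\eta\|\le C\|r\| .$$
Let $\xi$ lie on the segment $[\hat\eta,\eta]$. Since $S-\mathrm{id}$ is Lipschitz on bounded sets, $\|S(p+\xi)-(p+\xi)\|\le\|r\|+C\|\xi-\eta\|\le C\|r\|$, so by (5.1) $\|DI(p+\xi)\|\le C\|r\|$. Integrating along the segment, and taking $\xi=\hat\eta$,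
$$|I(y)-I(p+\hat\eta)|\le C\|r\|^2,\qquad|\nabla\Gamma(\kappa)|\le\|DI(p+\hat\eta)\|\,\|D\psi(\kappa)\|\le C\|r\| .$$

**Step 4: conclude.** Note that $I(p+\hat\eta)=\Gamma(\kappa)$. By the gradient inequality $|\Gamma(\kappa)-\Gamma(0)|\le C\|r\|^{1/(1-\theta)}$ near $0$ for some $\theta\in(0,\frac12]$; if $\mathcal K=\{0\}$ then $\kappa=0$ and the left side is $0$, so $\theta=\frac12$ will do. Since $1/(1-\theta)\le2$, for $\|r\|\le1$
$$|I(y)-I(p)|\le C\|r\|^{1/(1-\theta)}+C\|r\|^2\le C\|r\|^{1/(1-\theta)} .$$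
Raise this to the power $1-\theta$. $\square$

## 7. Finite length of the orbit: proof of Theorem 1 and Theorem 2(i)

**Step 1: the energy gap.** We rewrite (3.3) in the variable $y$. By Lemma 5.1(d), (3.3) and Lemma 4.2, $I(y^n)=J(a^{n+1})$ increases to some $I_\infty\le C_0$. Put $e_n=I_\infty-I(y^n)\ge0$. Then
$$e_{n-1}-e_n\ge\tfrac1{2d}\delta_n^2\quad(n\ge1),\qquad\delta_n\to0.\tag{7.1}$$

**Step 2: the gap is controlled by the step.** Here confinement up to translation and Lemma 6.1 come together. Translating $y^n$ to $z^n$ changes neither the energy nor the residual: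
$$I(z^n)=I(y^n),\qquad\|S(z^n)-z^n\|=\|S(y^n)-y^n\|=\delta_n .$$
Let $\Omega$ be the set of limit points of $(z^n)$ in $H+\ell^2$. By Lemma 4.3 it is nonempty and compact, and $z^n$ eventually lies in any given neighborhood of $\Omega$. Since $S$ and $I$ are continuous and $\delta_n\to0$, every $p\in\Omega$ satisfies $S(p)=p$ and $I(p)=I_\infty$. So Lemma 6.1 applies at every $p\in\Omega$, with the same value $I(p)=I_\infty$. Cover $\Omega$ by finitely many of these neighborhoods $O$, and take the smallest $\theta$ and the largest $C$. Lowering $\theta$ is legitimate once $e_n\le1$, because it lowers $e_n^{1-\theta}$. So there is $n_0$ with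
$$e_n\le1\quad\text{and}\quad e_n^{1-\theta}\le C\delta_n\qquad(n\ge n_0).\tag{7.2}$$
We never needed to know where the profile sits, or whether $\Omega$ is a single point.

**Step 3: the steps telescope.** We claim that for some $C'$
$$\delta_n\le C'\big(e_{n-1}^\theta-e_n^\theta\big)\qquad(n>n_0).\tag{7.3}$$
There are three cases.

If $e_{n-1}=0$, then $e_n=0$, since $(e_n)$ is nonincreasing and nonnegative, and $\delta_n=0$ by (7.1).

If $e_{n-1}>2e_n$, then by (7.1), $e_{n-1}\le1$ and $\theta\le\frac12$ we have $\delta_n\le(2d\,e_{n-1})^{1/2}\le(2d)^{1/2}e_{n-1}^\theta$, while $e_{n-1}^\theta-e_n^\theta\ge(1-2^{-\theta})e_{n-1}^\theta$.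

If $0<e_{n-1}\le2e_n$, then $e_n>0$, so $\delta_n>0$ by (7.2). By concavity of $x\mapsto x^\theta$, then $e_{n-1}\le2e_n$ and (7.1), and finally (7.2) in the form $e_n^{\theta-1}\ge(C\delta_n)^{-1}$,
$$e_{n-1}^\theta-e_n^\theta\ge\theta e_{n-1}^{\theta-1}(e_{n-1}-e_n)\ge\theta(2e_n)^{\theta-1}\frac{\delta_n^2}{2d}\ge\frac{\theta\,2^{\theta-1}}{2dC}\,\delta_n .$$
This proves (7.3). Summing,
$$\sum_{m\ge n}\delta_m\le C'e_{n-1}^\theta<\infty\qquad(n>n_0).\tag{7.4}$$

**Step 4: the limit law.** It remains to read off convergence of $V_n$. By (7.4), $y^n-H$ is Cauchy in $\ell^2$; no recentering is involved any more. Since $g$ is $d$-Lipschitz on $[0,1]$, $\|a^{n+2}-a^{n+1}\|\le d\,\delta_n$, so $\sum_n\|a^{n+1}-a^n\|<\infty$ and $a^n\to a^\infty$ in $H+\ell^2$. The limit is nonincreasing with $a^\infty-H\in\ell^2$, so $a^\infty_k\to1$ as $k\to-\infty$ and $a^\infty_k\to0$ as $k\to+\infty$. Hence $a^\infty_k=P(V_\infty\ge k)$ for a proper integer-valued $V_\infty$, and $P(V_n\ge k)\to P(V_\infty\ge k)$ for every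 $k$. So $V_n\to V_\infty$ in distribution. Since $P(V_n=k)\to P(V_\infty=k)$ for every $k$, Scheffé's theorem gives convergence in total variation. This proves Theorem 2(i). With $d=2$, $\mu=\frac12(\delta_{-1}+\delta_1)$ and $L=0$ it proves Theorem 1. $\blacksquare$

By continuity $a^\infty=g(A^*f(Aa^\infty))$; and the laws of the intermediate values $W$ converge too, since $b^n=f(Aa^n)$. For $d\ge3$ and uniform $\pm1$ cookies, (i) contains fact 2 of Section 2.

## 8. Polynomial rate and doubly exponential tails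

**Proof of Theorem 2(ii).** The plan is to turn (7.1) and (7.2) into a recursive inequality for $e_n$. Decrease $\theta$, if needed, so that $\theta<\frac12$; (7.2), and with it (7.3) and (7.4), remain valid. Put $q=2-2\theta>1$ and $\alpha=q-1=1-2\theta$. For $n>n_0$,
$$e_{n-1}-e_n\ge\tfrac1{2d}\delta_n^2\ge c\,e_n^q .$$
If some $e_n=0$, then $e_m=0$ for all $m\ge n$, so $\delta_m=0$ for $m>n$ and there is nothing to prove. Otherwise we bound the increments of $e_n^{-\alpha}$ below. If $e_{n-1}\le2e_n$, then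
$$e_n^{-\alpha}-e_{n-1}^{-\alpha}=\int_{e_n}^{e_{n-1}}\alpha x^{-q}\,dx\ge\alpha e_{n-1}^{-q}(e_{n-1}-e_n)\ge\alpha2^{-q}c .$$
If $e_{n-1}>2e_n$, then $e_n^{-\alpha}-e_{n-1}^{-\alpha}\ge(1-2^{-\alpha})e_n^{-\alpha}\ge1-2^{-\alpha}$, as $e_n\le1$. So $e_n^{-\alpha}$ grows at least linearly, that is, $e_n=O(n^{-1/\alpha})$. By (7.4), $\sum_{m\ge n}\delta_m=O(n^{-\theta/\alpha})$. As $\|a^{m+1}-a^m\|\le d\,\delta_{m-1}$, (ii) holds with $\gamma=\theta/(1-2\theta)$. $\blacksquare$

**Proof of Theorem 2(iii), tails.** Tightness from (i) is the starting point, and the powers $f$ and $g$ then improve it at each shift by $2R$. Let $|L|\le\ell$. By monotonicity in $k$ and range $R$,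
$$a^{n+1}_k\le d\,y^n_k\le d\,b^n_{k-R}\le d\,(a^n_{k-2R})^d,$$
$$1-a^{n+1}_k=(1-y^n_k)^d\le(1-b^n_{k+R})^d\le d^d(1-a^n_{k+2R})^d,$$
where the last inequality uses $1-x^d\le d(1-x)$. Let $\varepsilon=e^{-1}d^{-d/(d-1)}$. By (i) the laws of $V_n$ are tight, so there is an integer $K>\ell$ with $\sup_na^n_K\le\varepsilon$ and $\sup_n(1-a^n_{-K})\le\varepsilon$. Put
$$\beta_j=\sup_na^n_{K+2Rj},\qquad\beta'_j=\sup_n\big(1-a^n_{-K-2Rj}\big).$$
The terms with $n=0$ vanish, as $a^0_k=0$ for $k\ge K$ and $a^0_k=1$ for $k\le-K$. So the two displays give $\beta_{j+1}\le d\beta_j^d$ and $\beta'_{j+1}\le(d\beta'_j)^d$. Rescale to remove the constants: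
$$x_j=d^{1/(d-1)}\beta_j\ \Rightarrow\ x_{j+1}\le d^{d/(d-1)}\beta_j^d=x_j^d,\qquad x'_j=d^{d/(d-1)}\beta'_j\ \Rightarrow\ x'_{j+1}\le d^{d/(d-1)+d}(\beta'_j)^d=(x'_j)^d,$$
the last because $\frac d{d-1}+d=\frac{d^2}{d-1}$. Both $x_0$ and $x_0'$ are at most $e^{-1}$, so $\beta_j\le x_j\le e^{-d^j}$ and $\beta'_j\le x'_j\le e^{-d^j}$. These are the two tail bounds.

For uniform $\pm1$ cookies and $L=0$ this recovers fact 1 of Section 2. For $k\ge\frac{K+1}2$ take $j=\lfloor k-\frac{K+1}2\rfloor$, so that $K+2j\le2k-1$. Then $P(|V_n|\ge2k)\le2e^{-d^j}$, and $d^j\ge d^{-(K+3)/2}d^k$. So fact 1 holds with $c=\frac12d^{-(K+3)/2}$ for large $k$.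

**Proof of Theorem 2(iii), $\ell^1$ rate.** We combine the $\ell^2$ rate in a window with the tails outside it. By (ii), $\|a^n-a^\infty\|\le\sum_{m\ge n}\|a^{m+1}-a^m\|=O(n^{-\gamma})$. By Cauchy–Schwarz,
$$\sum_{|k|\le\log n}|a^n_k-a^\infty_k|\le(2\log n+1)^{1/2}\|a^n-a^\infty\|=O\big(n^{-\gamma}\sqrt{\log n}\big).$$
For the rest put $s=\frac{\log d}{2R}$. For $k\ge K$, taking $j=\lfloor(k-K)/2R\rfloor$ in the tail bounds gives $a^n_k\le e^{-c_1e^{sk}}$ and $1-a^n_{-k}\le e^{-c_1e^{sk}}$ with some $c_1>0$ independent of $n$, and these pass to the limit $a^\infty$. Once $\log n\ge K$, the coordinates $|k|>\log n$ contribute at most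
$$4\sum_{k>\log n}e^{-c_1e^{sk}}\le4\sum_{i\ge0}e^{-c_1n^se^{si}}\le4\sum_{i\ge0}e^{-c_1n^s(1+si)}=O\big(e^{-cn^s}\big).$$
Hence $\sum_k|P(V_n\ge k)-P(V_\infty\ge k)|=O(n^{-\gamma'})$ for every $\gamma'<\gamma$. $\blacksquare$
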